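\title{Stable finiteness and faithful morphisms into the Cuntz semigroup of $\mathcal{Q}_\omega$}

\begin{abstract}
We prove that for every separable, stably finite C*-algebra $A$ there is a faithful $\mathrm{Cu}$-morphism from $\mathrm{Cu}(A)$ to $\mathrm{Cu}(\mathcal{Q}_\omega)$, where $\mathcal{Q}_\omega$ is the norm ultrapower of the universal UHF-algebra. The morphism is built from projections whose traces solve finite systems of rational linear inequalities, and Farkas' lemma shows that the only obstruction is a compact element that absorbs a nonzero element. For separable $A$ the morphism exists exactly when $A\otimes\mathcal{K}$ contains no scaling element. This is equivalent to stable finiteness for unital $A$; an ideal of the Toeplitz algebra shows that it is strictly weaker in general.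
\end{abstract}

\section{Introduction}\label{sec:intro}

The Cuntz semigroup compares positive elements of a C*-algebra in the way that rank compares positive matrices. Let $\mathcal{K}$ be the algebra of compact operators on a separable infinite-dimensional Hilbert space, and let $A$ be a C*-algebra. For positive $a,b\in A\otimes\mathcal{K}$ write $a\precsim b$ if $r_nbr_n^*\to a$ for some $r_n\in A\otimes\mathcal{K}$, and $a\sim b$ if $a\precsim b$ and $b\precsim a$. The set $\mathrm{Cu}(A)$ of classes $[a]$ is ordered by $\precsim$, and it is an abelian monoid under $[a]+[b]=[a\oplus b]$, where $M_2(A\otimes\mathcal{K})$ is identified with $A\otimes\mathcal{K}$. For $A=\mathbb{C}$ the class of $a$ is its rank, and $\mathrm{Cu}(\mathbb{C})=\{0,1,2,\dots,\infty\}$.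

Increasing sequences in $\mathrm{Cu}(A)$ have suprema, and this gives a second relation. We write $x\ll y$, and say that $x$ is \emph{way below} $y$, if whenever $(y_n)$ is increasing and $y\le\sup_ny_n$, there is $n$ with $x\le y_n$. An element $x$ is \emph{compact} if $x\ll x$. In $\mathrm{Cu}(\mathbb{C})$ the compact elements are the finite ranks. A \emph{$\mathrm{Cu}$-morphism} is a map that preserves $0$, addition, the order, suprema of increasing sequences and the relation $\ll$. It is \emph{faithful} if only $0$ is mapped to $0$.

Let $\mathcal{Q}$ be the universal UHF-algebra, that is, the UHF-algebra with $\mathrm{K}_0(\mathcal{Q})\cong\mathbb{Q}$. Fix a free ultrafilter $\omega$ on $\mathbb{N}$ and let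
\[
\mathcal{Q}_\omega=\ell^\infty(\mathbb{N},\mathcal{Q})/c_\omega(\mathbb{N},\mathcal{Q})
\]
be the quotient of the bounded sequences in $\mathcal{Q}$ by the ideal of sequences $(x_N)$ with $\lim_{N\to\omega}\|x_N\|=0$. A C*-algebra $A$ is \emph{MF} if it admits an isometric $*$-homomorphism into $\mathcal{Q}_\omega$. A projection is \emph{infinite} if it is Murray--von Neumann equivalent to a proper subprojection of itself, and $A$ is \emph{stably finite} if $\tilde{A}\otimes\mathcal{K}$ contains no infinite projection. Here $\tilde{A}$ is the unitization of $A$; for unital $A$ it may be read as $A$ or as $A\oplus\mathbb{C}$, and every statement below holds under both conventions.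

The MF property has two simple consequences. An MF algebra is stably finite (Corollary~\ref{cor:MF}). And, as noted in \cite{Schafhauser}, an embedding $\pi\colon A\to\mathcal{Q}_\omega$ induces a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal{Q}_\omega)$, namely $[a]\mapsto[(\pi\otimes\mathrm{id})(a)]$. One may ask whether the second consequence carries more information than the first, so that the Cuntz semigroup could separate some stably finite algebra from the MF algebras in this way. The conjecture posed in \cite{Schafhauser} says that it does not: \emph{if $A$ is separable and stably finite, then there is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal{Q}_\omega)$.} We prove this.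

\begin{theorem}\label{thm:main}
Let $A$ be a separable, stably finite C*-algebra. Then there is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal{Q}_\omega)$.
\end{theorem}

To see which property of $\mathrm{Cu}(A)$ should decide the question, suppose that $p\in A\otimes\mathcal{K}$ is an infinite projection, equivalent to a proper subprojection $p'$. Then $[p]$ is compact and $[p]+[p-p']=[p]$, so a compact element absorbs a nonzero element. The order-theoretic form of finiteness is the condition that forbids this:
\begin{itemize}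
\item[(F)] if $x\ll x$ and $x+e\le x$, then $e=0$.
\end{itemize}
Compactness cannot be dropped from (F), since $\infty+1=\infty$ in $\mathrm{Cu}(\mathbb{C})$. The semigroup $\mathrm{Cu}(\mathcal{Q}_\omega)$ satisfies (F), and (F) pulls back along faithful $\mathrm{Cu}$-morphisms, so (F) is necessary for the morphism to exist. It is also sufficient, and it has an exact C*-algebraic counterpart. A \emph{scaling element} of a C*-algebra is a contraction $x$ with
\[
(x^*x)(xx^*)=xx^*\qquad\text{and}\qquad x^*x\ne xx^*.
\]
If $x^*x$ is a projection, this says that $xx^*$ is a proper subprojection of $x^*x$; a scaling element is what remains of an infinite projection when $x^*x$ is not required to be a projection. Countably based $\mathrm{Cu}$-semigroups are defined in Definition~\ref{def:Cu}.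

\begin{theorem}\label{thm:char}
\begin{itemize}
\item[(i)] A countably based $\mathrm{Cu}$-semigroup $S$ admits a faithful $\mathrm{Cu}$-morphism to $\mathrm{Cu}(\mathcal{Q}_\omega)$ if and only if it satisfies \textup{(F)}.
\item[(ii)] For a separable C*-algebra $A$ the following are equivalent: \textup{(1)} there is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal{Q}_\omega)$; \textup{(2)} $\mathrm{Cu}(A)$ satisfies \textup{(F)}; \textup{(3)} $A\otimes\mathcal{K}$ contains no scaling element.
\item[(iii)] If $A\ne0$ is separable and unital, the conditions in \textup{(ii)} hold if and only if $A$ is stably finite. In that case the morphism can be chosen with $[1_A]\mapsto[1_{\mathcal{Q}_\omega}]$.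
\item[(iv)] A separable C*-algebra $A$ is stably finite if and only if $\mathrm{Cu}(\tilde{A})$ admits a faithful $\mathrm{Cu}$-morphism to $\mathrm{Cu}(\mathcal{Q}_\omega)$.
\end{itemize}
\end{theorem}

For non-unital algebras the conditions in (ii) do not imply stable finiteness: Proposition~\ref{prop:toeplitz} gives a separable algebra that satisfies them and is neither stably finite nor MF.

The proof has an order-theoretic half and a C*-algebraic half. Section~\ref{sec:construction} builds the morphism from (F) alone, after Section~\ref{sec:examples} has shown the method on an example. Section~\ref{sec:scaling} relates (F) to scaling elements and infinite projections. The two halves are combined in Section~\ref{sec:proofs}.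

\section{Cuntz semigroups and projections in the ultrapower}\label{sec:prelim}

\subsection*{$\mathrm{Cu}$-semigroups}

\begin{definition}\label{def:Cu}
A \emph{$\mathrm{Cu}$-semigroup} is an abelian monoid $S$ with a partial order such that $0\le x$ for all $x$, $x\le y$ implies $x+z\le y+z$, and
\begin{itemize}
\item[(O1)] every increasing sequence has a supremum;
\item[(O2)] every $x$ is the supremum of a sequence $x_1\ll x_2\ll\cdots$;
\item[(O3)] if $x'\ll x$ and $y'\ll y$, then $x'+y'\ll x+y$;
\item[(O4)] $\sup_n(x_n+y_n)=\sup_nx_n+\sup_ny_n$ for increasing sequences $(x_n)$, $(y_n)$.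
\end{itemize}
It is \emph{countably based} if there is a countable set $B\subseteq S$ such that
\begin{itemize}
\item[(B)] whenever $x\ll y$, there is $b\in B$ with $x\ll b\ll y$.
\end{itemize}
\end{definition}

The relation $\ll$, compact elements and $\mathrm{Cu}$-morphisms are defined as in the introduction. The definition of $\ll$ gives: $0\ll x$; $x\ll y$ implies $x\le y$ (use the constant sequence); and $x'\le x\ll y\le y'$ implies $x'\ll y'$. We also use \emph{interpolation}: if $x\ll y$, there is $w$ with $x\ll w\ll y$. Indeed, write $y=\sup_ny_n$ as in (O2), choose $n$ with $x\le y_n$, and take $w=y_{n+1}$.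

By \cite{CEI}, $\mathrm{Cu}(A)$ is a $\mathrm{Cu}$-semigroup for every C*-algebra $A$, and for positive $a\in A\otimes\mathcal{K}$ and $\varepsilon>0$,
\begin{equation}\label{eq:cut}
[(a-\varepsilon)_+]\ll[a],\qquad[a]=\sup_n[(a-\tfrac1n)_+],
\end{equation}
where $(a-\varepsilon)_+$ is the function $t\mapsto\max(t-\varepsilon,0)$ applied to $a$. If $p$ is a projection, then $(p-\frac12)_+=\frac12p\sim p$, so $[p]$ is compact.

Write $C=A\otimes\mathcal{K}$, and let $\mathrm{Her}(b)=\overline{bCb}$ be the hereditary subalgebra generated by $b\ge0$. We use the following elementary facts: $[y^*y]=[yy^*]$ for $y\in C$; $[a\oplus0]=[a]$; $[a]\le[b]$ if $a\in\mathrm{Her}(b)$; $[a+b]=[a]+[b]$ if $ab=0$; and $[a]=0$ only if $a=0$. We also use two facts from \cite{Rordam}, for positive $a,b$: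
\begin{itemize}
\item[(R1)] if $a\precsim b$ and $\delta>0$, there is $z$ with $z^*z=(a-\delta)_+$ and $zz^*\in\mathrm{Her}(b)$;
\item[(R2)] if $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+\precsim b$.
\end{itemize}
For unital $E$ we view $M_n(E)$ as a corner of $E\otimes\mathcal{K}$ with unit $1_n$; then $1_nc1_n\to c$ for every $c\in E\otimes\mathcal{K}$.

\begin{lemma}\label{lem:base}
Let $A$ be a C*-algebra.
\begin{itemize}
\item[(a)] If $A$ is separable, then $\mathrm{Cu}(A)$ is countably based.
\item[(b)] If $A$ is unital, then $\sup_nn[1_A]$ is the largest element of $\mathrm{Cu}(A)$.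
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $D\subseteq(A\otimes\mathcal{K})_+$ be countable and dense, and let $B=\{[(d-\frac1n)_+]:d\in D,\ n\ge1\}$. Let $x\ll y=[a]$ and interpolate: $x\ll w\ll y$. By \eqref{eq:cut} there is $\varepsilon=1/n$ with $w\le[(a-3\varepsilon)_+]$. Choose $d\in D$ with $\|d-(a-\varepsilon)_+\|<\varepsilon$. By (R2), $(d-\varepsilon)_+\precsim(a-\varepsilon)_+$. Since $\|d-(d-\varepsilon)_+\|\le\varepsilon$, we have $\|(a-\varepsilon)_+-(d-\varepsilon)_+\|<2\varepsilon$, and (R2) gives $(a-3\varepsilon)_+=((a-\varepsilon)_+-2\varepsilon)_+\precsim(d-\varepsilon)_+$. So $b=[(d-\varepsilon)_+]\in B$ satisfies $x\ll w\le b\le[(a-\varepsilon)_+]\ll y$.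

(b) Let $a\in(A\otimes\mathcal{K})_+$ and $\varepsilon>0$. For large $n$ we have $\|a-1_na1_n\|<\varepsilon$, so $(a-\varepsilon)_+\precsim1_na1_n\in\mathrm{Her}(1_n)$ and $[(a-\varepsilon)_+]\le[1_n]=n[1_A]$. Now apply \eqref{eq:cut}.
\end{proof}

\subsection*{Sequences of rationals as compact elements of $\mathrm{Cu}(\mathcal{Q}_\omega)$}

Let $\mathrm{tr}$ be the unnormalized trace on $M_k(\mathcal{Q})$, so $\mathrm{tr}(1_k)=k$. It is faithful, and the following facts are standard.
\begin{itemize}
\item[(Q1)] Every rational number in $[0,1]$ is the trace of a projection in $\mathcal{Q}$. Hence every rational $t\in[0,k]$ is the trace of a projection in $M_k(\mathcal{Q})$, namely the direct sum of $k$ projections of trace $t/k$.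
\item[(Q2)] For projections $p,p'\in M_k(\mathcal{Q})$, $p$ is equivalent to a subprojection of $p'$ if and only if $\mathrm{tr}(p)\le\mathrm{tr}(p')$.
\item[(Q3)] $M_k(\mathcal{Q}_\omega)=M_k(\mathcal{Q})_\omega$, and the class of $(x_N)$ has norm $\lim_{N\to\omega}\|x_N\|$.
\end{itemize}
Since $\omega$ is free, it contains every cofinite set, so a relation that holds for all large $N$ holds in the ultrapower.

Let $\tau=(\tau^{(N)})_N$ be a bounded sequence of nonnegative rationals. Choose an integer $k\ge1$ that bounds $\tau$ and projections $p^{(N)}\in M_k(\mathcal{Q})$ with $\mathrm{tr}(p^{(N)})=\tau^{(N)}$. Let $p\in M_k(\mathcal{Q}_\omega)$ be the class of $(p^{(N)})_N$, and put $\langle\tau\rangle=[p]\in\mathrm{Cu}(\mathcal{Q}_\omega)$. All morphisms in this paper are built from these elements.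

\begin{lemma}\label{lem:seq}
The element $\langle\tau\rangle$ is compact and does not depend on the choices made. It is nonzero if $\tau^{(N)}>0$ for all large $N$, and $\langle(1,1,\dots)\rangle=[1_{\mathcal{Q}_\omega}]$. If $m,n\ge0$ and $\tau_1,\dots,\tau_m,\sigma_1,\dots,\sigma_n$ are bounded sequences of nonnegative rationals with $\sum_r\tau_r^{(N)}\le\sum_s\sigma_s^{(N)}$ for all large $N$, then $\sum_r\langle\tau_r\rangle\le\sum_s\langle\sigma_s\rangle$.
\end{lemma}

\begin{proof}
We first prove the last statement for arbitrary choices of projections $p_r^{(N)}$ for $\tau_r$ and $q_s^{(N)}$ for $\sigma_s$. Put $P_N=\bigoplus_rp_r^{(N)}$ and $P'_N=\bigoplus_sq_s^{(N)}$, padded with zeros so that both lie in one algebra $M_K(\mathcal{Q})$ with $K\ge1$ independent of $N$. For large $N$ we have $\mathrm{tr}(P_N)\le\mathrm{tr}(P_N')$, so (Q2) gives $w_N$ with $w_N^*w_N=P_N$ and $w_Nw_N^*\le P_N'$. Put $w_N=0$ for the finitely many other $N$. The classes $w,P,P'\in M_K(\mathcal{Q}_\omega)$ satisfy $w^*w=P$ and $ww^*\le P'$, so $\sum_r\langle\tau_r\rangle=[P]=[ww^*]\le[P']=\sum_s\langle\sigma_s\rangle$.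

Applying this with $m=n=1$ to two choices for the same $\tau$, in both directions, gives independence of the choices; the choice $p^{(N)}=1$ then gives the value at $(1,1,\dots)$. The element $\langle\tau\rangle$ is compact because $p$ is a projection. If $\tau^{(N)}>0$ for large $N$, then $\|p^{(N)}\|=1$ for large $N$, so $\|p\|=1$ by (Q3).
\end{proof}

The last line is where the \emph{norm} ultrapower matters: $\langle\tau\rangle\ne0$ even when $\tau^{(N)}\to0$.

\begin{lemma}\label{lem:isometry}
Every isometry $u\in M_n(\mathcal{Q}_\omega)$ is unitary.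
\end{lemma}

\begin{proof}
Lift $u$ to a bounded sequence $(u_N)$ in $M_n(\mathcal{Q})$. Then $\|u_N^*u_N-1_n\|\to0$ along $\omega$, so on a set in $\omega$ the isometry $w_N=u_N(u_N^*u_N)^{-1/2}$ is defined, and $\|w_N-u_N\|\to0$ along $\omega$. The projection $1_n-w_Nw_N^*$ has trace $n-\mathrm{tr}(w_N^*w_N)=0$, so $w_Nw_N^*=1_n$. Hence $uu^*=1_n$.
\end{proof}

\section{Two examples}\label{sec:examples}

The first example shows why $\mathcal{Q}$ must be replaced by its ultrapower. The second contains the whole construction in explicit form.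

\begin{example}\label{ex:Ktilde}
Let $A=\tilde{\mathcal{K}}$, a separable AF-algebra and hence stably finite, and let $e\in\mathcal{K}$ be a rank-one projection. For every $m$ there are $m$ orthogonal projections equivalent to $e$, so $m[e]\le[1_A]$. Let $\varphi\colon\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal{Q})$ be a $\mathrm{Cu}$-morphism. Then $\varphi([1_A])$ is compact, so $\varphi([1_A])\le k[1_{\mathcal{Q}}]$ for some $k$ by Lemma~\ref{lem:base}(b). The dimension function $d([a])=\lim_n\mathrm{tr}(a^{1/n})$ on $\mathrm{Cu}(\mathcal{Q})$ is additive and order preserving and vanishes only at $0$. It gives $m\,d(\varphi([e]))\le k$ for all $m$, so $\varphi([e])=0$. Thus Theorem~\ref{thm:main} is false with $\mathcal{Q}$ in place of $\mathcal{Q}_\omega$. In numerical terms, the system $mt\le1$ $(m\ge1)$, $t>0$ has no real solution, although every finite part of it has a rational one. The ultrapower assembles these partial solutions: $c=\langle(1/N)_N\rangle$ is nonzero and $mc\le[1_{\mathcal{Q}_\omega}]$ for all $m$, by Lemma~\ref{lem:seq}.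
\end{example}

\begin{example}\label{ex:max}
Let $S=[0,1]$ with the usual order and with $\max$ as addition. Here $x\ll y$ if and only if $x<y$ or $x=0$: if $x<y\le\sup_ny_n$ then $x<y_n$ for some $n$, while for $x>0$ the sequence $(1-\frac1n)x$ shows that $x\not\ll x$. Axioms (O1), (O2) and (O4) are properties of real numbers. For (O3), let $x'\ll x$ and $y'\ll y$ with $x'\ge y'$; then $x'=0$ or $x'<x\le\max(x,y)$. The set $B=\mathbb{Q}\cap[0,1]$ satisfies (B). The only compact element is $0$, so (F) holds.

Every element of $S$ is idempotent. If we tried to send each $x$ to a class $\langle\tau_x\rangle$ with traces that respect the addition, we would need $2\tau_x^{(N)}\le\tau_x^{(N)}$, which forces $\tau_x^{(N)}=0$. Instead we ask for this inequality only across a gap. For $s\in[0,1]$ put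
\[
\tau_s^{(N)}=2^{-\lceil N(1-s)\rceil},\qquad c_s=\langle\tau_s\rangle .
\]
By Lemma~\ref{lem:seq}, each $c_s$ is compact and nonzero, and $c_s\le c_{s'}$ for $s\le s'$. For $s<s'$ we have $\tau_{s'}^{(N)}/\tau_s^{(N)}\ge2^{N(s'-s)-1}\ge2$ for large $N$, so $2c_s\le c_{s'}$.

Define $\varphi(0)=0$ and, for $x>0$, $\varphi(x)=\sup\{c_s:0\le s<x\}$. This supremum exists and equals $\sup_nc_{s_n}$ for any strictly increasing sequence $s_n\to x$ in $[0,x)$. The map $\varphi$ is order preserving, and faithful because $\varphi(x)\ge c_0\ne0$ for $x>0$. It preserves suprema because $s<\sup_kx^{(k)}$ implies $s<x^{(k)}$ for some $k$. If $x<y$, then $\varphi(x)\le c_x\ll c_x\le\varphi(y)$, so $\varphi$ preserves $\ll$. For additivity let $x\le y$, $y>0$, and let $s_n\to y$ be strictly increasing. By (O4),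
\[
\varphi(y)\le\varphi(x)+\varphi(y)\le2\varphi(y)=\sup_n2c_{s_n}\le\sup_nc_{s_{n+1}}=\varphi(y).
\]
So $\varphi$ is a faithful $\mathrm{Cu}$-morphism $S\to\mathrm{Cu}(\mathcal{Q}_\omega)$.
\end{example}

Two features of Example~\ref{ex:max} carry over. The compact element $c_\ell$ is not the image of $\ell$; it lies between $\varphi(\ell)$ and $\varphi(u)$ for $\ell<u$, so it belongs to a \emph{pair} $\ell\ll u$. And each use of an inequality costs one step in the index, which disappears in the supremum.

\section{From condition (F) to a faithful morphism}\label{sec:construction}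

\begin{theorem}\label{thm:construct}
Let $S$ be a countably based $\mathrm{Cu}$-semigroup satisfying \textup{(F)}. Then there is a faithful $\mathrm{Cu}$-morphism $S\to\mathrm{Cu}(\mathcal{Q}_\omega)$.
\end{theorem}

Throughout this section $S$ is a countably based $\mathrm{Cu}$-semigroup, $B$ is a countable set as in (B), and $I$ is the countable set of pairs $i=(\ell_i,u_i)\in B\times B$ with $\ell_i\ll u_i$. We want compact elements $c_i$ that end up between $\varphi(\ell_i)$ and $\varphi(u_i)$, and we first ask which inequalities such elements must satisfy.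

A \emph{multi-index} is a finitely supported function $\alpha\colon I\to\{0,1,2,\dots\}$. Put $|\alpha|=\sum_i\alpha(i)$, let $\delta_i$ be the indicator function of $\{i\}$, and write $\alpha\cdot s=\sum_i\alpha(i)s_i$ for a family $s=(s_i)$ in an abelian monoid. A \emph{relation} is a pair of multi-indices $(\alpha,\beta)$ with
\[
\alpha\cdot u\le\beta\cdot\ell\quad\text{in }S .
\]
A family $c=(c_i)$ in an ordered monoid \emph{respects} $(\alpha,\beta)$ if $\alpha\cdot c\le\beta\cdot c$. If $\varphi$ is additive and order preserving with $\varphi(0)=0$ and $\varphi(\ell_i)\le c_i\le\varphi(u_i)$, then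
\[
\alpha\cdot c\le\varphi(\alpha\cdot u)\le\varphi(\beta\cdot\ell)\le\beta\cdot c
\]
for every relation. So the family we seek must respect all relations. The proof reverses this in three steps: such a family defines $\varphi$; such a family comes from solutions of finite systems over $\mathbb{Q}$; and (F) makes the finite systems solvable.

\subsection*{A family of compact elements defines a morphism}

A \emph{$B$-sequence} for $x\in S$ is a sequence $x_1\ll x_2\ll\cdots$ in $B$ with supremum $x$. One always exists: take $y_1\ll y_2\ll\cdots$ with supremum $x$ from (O2), and use (B) to choose $x_n\in B$ with $y_n\ll x_n\ll y_{n+1}$. We write $c(\ell,u)$ for $c_i$ when $i=(\ell,u)$.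

\begin{lemma}\label{lem:extend}
Let $T$ be a $\mathrm{Cu}$-semigroup and let $(c_i)_{i\in I}$ be compact elements of $T$ that respect every relation. Then $\varphi(x)=\sup\{c_i:i\in I,\ u_i\ll x\}$ exists for all $x\in S$, and
\begin{equation}\label{eq:Bseq}
\varphi(x)=\sup_nc(x_n,x_{n+1})\quad\text{for every $B$-sequence $(x_n)$ for $x$.}
\end{equation}
The map $\varphi\colon S\to T$ is a $\mathrm{Cu}$-morphism. If $e\in S$ is compact, then $(e,e)\in I$ and $\varphi(e)=c(e,e)$. If $c_i\ne0$ whenever $u_i\ne0$, then $\varphi$ is faithful.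
\end{lemma}

\begin{proof}
The relations $(\delta_i,\delta_j)$ give
\begin{equation}\label{eq:mono}
u_i\le\ell_j\ \Longrightarrow\ c_i\le c_j .
\end{equation}
Let $(x_n)$ be a $B$-sequence for $x$. By \eqref{eq:mono}, $c(x_n,x_{n+1})\le c(x_{n+1},x_{n+2})$, so the sequence in \eqref{eq:Bseq} is increasing and has a supremum. Its terms belong to the set defining $\varphi(x)$, because $x_{n+1}\ll x_{n+2}\le x$. If $u_i\ll x$, then $u_i\le x_n$ for some $n$, and $c_i\le c(x_n,x_{n+1})$ by \eqref{eq:mono}. So the sequence is cofinal in the set, which proves the existence of $\varphi(x)$ and \eqref{eq:Bseq}.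

\emph{Zero and order.} If $u_i\ll0$, then $u_i=0$, so $(\delta_i,0)$ is a relation and $c_i=0$. Hence $\varphi(0)=0$. If $x\le y$, then $u_i\ll x$ implies $u_i\ll y$, so $\varphi(x)\le\varphi(y)$.

\emph{Addition.} Let $z=x+y$, with $B$-sequences $(x_n)$, $(y_n)$, $(z_n)$. By \eqref{eq:Bseq} and (O4), $\varphi(x)+\varphi(y)=\sup_n\bigl(c(x_n,x_{n+1})+c(y_n,y_{n+1})\bigr)$. Fix $n$. By (O3), $x_{n+1}+y_{n+1}\ll x_{n+2}+y_{n+2}\le z$, so $x_{n+1}+y_{n+1}\le z_m$ for some $m$. This is a relation, and it gives
\[
c(x_n,x_{n+1})+c(y_n,y_{n+1})\le c(z_m,z_{m+1})\le\varphi(z).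
\]
In the other direction, $z_{n+1}\ll z=\sup_m(x_m+y_m)$ by (O4), so $z_{n+1}\le x_m+y_m$ for some $m$. This relation gives
\[
c(z_n,z_{n+1})\le c(x_m,x_{m+1})+c(y_m,y_{m+1})\le\varphi(x)+\varphi(y).
\]
Taking suprema over $n$ yields $\varphi(x)+\varphi(y)=\varphi(z)$.

\emph{Suprema.} Let $x=\sup_kx^{(k)}$ with $(x^{(k)})$ increasing. If $u_i\ll x$, interpolate: $u_i\ll w\ll x$. Then $w\le x^{(k)}$ for some $k$, so $u_i\ll x^{(k)}$ and $c_i\le\varphi(x^{(k)})$. Hence $\varphi(x)\le\sup_k\varphi(x^{(k)})$, and the reverse inequality holds because $\varphi$ preserves the order.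

\emph{Way-below.} This is the only place where compactness of the $c_i$ is used. Let $x\ll y$ and let $(y_n)$ be a $B$-sequence for $y$. Then $x\le y_n$ for some $n$. If $u_i\ll x$, then $u_i\le y_n$, so $c_i\le c(y_n,y_{n+1})$ by \eqref{eq:mono}. Therefore $\varphi(x)\le c(y_n,y_{n+1})\ll c(y_n,y_{n+1})\le\varphi(y)$.

\emph{Compact elements.} If $e\ll e$, then (B) gives $b\in B$ with $e\le b\le e$, so $e\in B$ and $(e,e)\in I$. The constant sequence $e$ is a $B$-sequence for $e$, and \eqref{eq:Bseq} gives $\varphi(e)=c(e,e)$.

\emph{Faithfulness.} If $x\ne0$, then $x_{n+1}\ne0$ for some term of a $B$-sequence for $x$, and $\varphi(x)\ge c(x_n,x_{n+1})\ne0$.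
\end{proof}

\subsection*{From finite systems to compact elements}

In $\mathrm{Cu}(\mathcal{Q}_\omega)$ we look for $c_i$ of the form $\langle t_i\rangle$. As in Example~\ref{ex:Ktilde}, the infinite system of all relations may have no positive real solution, but Lemma~\ref{lem:seq} only asks each inequality to hold for large $N$. Let $F\subseteq I$ be finite and let $\mathcal{R}$ be a finite set of relations supported in $F$, meaning that $\alpha$ and $\beta$ vanish off $F$. A \emph{positive solution} of $(F,\mathcal{R})$ is a vector $t\in\mathbb{Q}_{\ge0}^F$ that respects every relation in $\mathcal{R}$ and has $t_k>0$ for all $k\in F$ with $u_k\ne0$. A positive rational multiple of a positive solution is again one.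

\begin{lemma}\label{lem:realize}
Let $F_1\subseteq F_2\subseteq\cdots$ be finite sets with union $I$. Let $\mathcal{R}_N$ be a finite set of relations supported in $F_N$ that contains all relations $(\alpha,\beta)$ supported in $F_N$ with $|\alpha|,|\beta|\le N$. Let $t^{(N)}$ be a positive solution of $(F_N,\mathcal{R}_N)$, extended by $0$ to $I$, and suppose that each sequence $t_i=(t_i^{(N)})_N$ is bounded. Then the elements $c_i=\langle t_i\rangle\in\mathrm{Cu}(\mathcal{Q}_\omega)$ are compact, respect every relation, and satisfy $c_i\ne0$ whenever $u_i\ne0$.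
\end{lemma}

\begin{proof}
A relation $(\alpha,\beta)$ belongs to $\mathcal{R}_N$ for all large $N$, so $\alpha\cdot t^{(N)}\le\beta\cdot t^{(N)}$ for all large $N$. If $u_i\ne0$, then $t_i^{(N)}>0$ as soon as $i\in F_N$. All three claims now follow from Lemma~\ref{lem:seq}.
\end{proof}

The sets $F_N$ exist because $B$ is countable; this is where the countable base, and so the separability of $A$, enters. The sets $\mathcal{R}_N$ exist because only finitely many pairs $(\alpha,\beta)$ are supported in $F_N$ with $|\alpha|,|\beta|\le N$.

\subsection*{Solving the finite systems}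

Without (F) a positive solution need not exist. In $S=\{0,\infty\}$ with $\infty+\infty=\infty$ the element $\infty$ is compact, so $k=(\infty,\infty)\in I$, and the relation $(2\delta_k,\delta_k)$ demands $2t_k\le t_k$. Linear programming duality shows that every obstruction has this shape. We recall Farkas' lemma over $\mathbb{Q}$ \cite[Ch.~7]{Schrijver}: for a finite set $F$ and vectors $a_1,\dots,a_R,g\in\mathbb{Q}^F$, either there is $t\in\mathbb{Q}^F$ with $a_r\cdot t\ge0$ for all $r$ and $g\cdot t<0$, or $g=\sum_r\lambda_ra_r$ with $\lambda_r\in\mathbb{Q}_{\ge0}$.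

\begin{lemma}\label{lem:farkas}
Suppose that $S$ satisfies \textup{(F)}. Then $(F,\mathcal{R})$ has a positive solution for every finite $F\subseteq I$ and every finite set $\mathcal{R}$ of relations supported in $F$.
\end{lemma}

\begin{proof}
The pairs $(0,\delta_i)$ are relations, and $t$ respects $(0,\delta_i)$ when $t_i\ge0$. We add them to $\mathcal{R}$ for $i\in F$, so that every $t\in\mathbb{Q}^F$ respecting $\mathcal{R}$ has nonnegative entries. The vectors respecting $\mathcal{R}$ are closed under addition. So it suffices to find, for each $k\in F$ with $u_k\ne0$, a vector respecting $\mathcal{R}$ with $t_k>0$; the sum of these vectors (or $0$, if there is no such $k$) is a positive solution.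

Fix $k\in F$ and suppose that no $t\in\mathbb{Q}^F$ respecting $\mathcal{R}=\{(\alpha_r,\beta_r)\}_r$ has $t_k>0$. We show that $u_k=0$. Farkas' lemma with $a_r=\beta_r-\alpha_r$ and $g=-\delta_k$ gives, after clearing denominators, integers $n_r\ge0$ and $n\ge1$ with $\sum_rn_r(\beta_r-\alpha_r)=-n\delta_k$. Put $\beta=\sum_rn_r\beta_r$, so that $\sum_rn_r\alpha_r=\beta+n\delta_k$. Adding the inequalities $\alpha_r\cdot u\le\beta_r\cdot\ell$ in $S$ with multiplicities $n_r$ gives
\[
X+nu_k\le X',\qquad\text{where }X=\beta\cdot u\text{ and }X'=\beta\cdot\ell .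
\]
Now the gaps work in our favor. Since $\ell_i\ll u_i$ for all $i$, (O3) gives $X'\ll X$ (for $\beta=0$ this reads $0\ll0$). Then $X\le X'\ll X$, so $X$ is compact, and $X+u_k\le X+nu_k\le X'\le X$. By (F), $u_k=0$.
\end{proof}

This is the only use of (F), and it explains the choice of pairs. With unknowns indexed by single elements of $B$, the same computation would produce $X+u\le X$ with no information on $X$, and such inequalities do hold in Example~\ref{ex:max}. The gaps $\ell_i\ll u_i$ force $X$ to be compact.

\begin{proof}[Proof of Theorem~\ref{thm:construct}]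
Choose $F_N$ and $\mathcal{R}_N$ as in Lemma~\ref{lem:realize}. By Lemma~\ref{lem:farkas}, $(F_N,\mathcal{R}_N)$ has a positive solution $t^{(N)}$, which we scale so that all entries lie in $[0,1]$. Lemma~\ref{lem:realize} provides the elements $c_i$, and Lemma~\ref{lem:extend} with $T=\mathrm{Cu}(\mathcal{Q}_\omega)$ provides the faithful $\mathrm{Cu}$-morphism.
\end{proof}

\section{Condition (F), scaling elements and infinite projections}\label{sec:scaling}

No separability is needed in this section. We begin with the easy direction.

\begin{lemma}\label{lem:proj}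
\begin{itemize}
\item[(a)] If $\mathrm{Cu}(A)$ satisfies \textup{(F)}, then $A\otimes\mathcal{K}$ has no infinite projection.
\item[(b)] If $A\otimes\mathcal{K}$ has no infinite projection, then neither has $(A\oplus\mathbb{C})\otimes\mathcal{K}$. In particular, a unital $A$ is stably finite if and only if $A\otimes\mathcal{K}$ has no infinite projection.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $p=v^*v$ is a projection and $vv^*\le p$, then $[p]+[p-vv^*]=[vv^*]+[p-vv^*]=[p]$. Since $[p]$ is compact, (F) gives $p=vv^*$.

(b) We have $(A\oplus\mathbb{C})\otimes\mathcal{K}=(A\otimes\mathcal{K})\oplus\mathcal{K}$. If $(p_1,p_2)$ is equivalent to a proper subprojection $(r_1,r_2)$, then $p_j$ is equivalent to $r_j\le p_j$ for $j=1,2$, and $r_j\ne p_j$ for some $j$, so $p_1$ or $p_2$ is infinite. Projections in $\mathcal{K}$ have finite rank and are not infinite. For unital $A$, $\tilde{A}$ is $A$ or $A\oplus\mathbb{C}$, and both contain $A$.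
\end{proof}

The converse of (a) is what Theorem~\ref{thm:main} needs, in the form ``stably finite implies (F)''. The difficulty is that a compact element $[a]$ is not given as the class of a projection. Compactness provides $a\precsim(a-\varepsilon)_+$, and a function of $a$ acts as a unit on $\mathrm{Her}((a-\varepsilon)_+)$. This local unit replaces the projection, and the outcome is a scaling element.

\begin{lemma}\label{lem:FtoScaling}
If \textup{(F)} fails in $\mathrm{Cu}(A)$, then $A\otimes\mathcal{K}$ contains a scaling element.
\end{lemma}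

\begin{proof}
Let $[a]\ll[a]$ and $[a]+[e]\le[a]$ with $e\ne0$. By \eqref{eq:cut} there is $\varepsilon>0$ with $[a]\le[(a-\varepsilon)_+]$. We work in $M_2(A\otimes\mathcal{K})\cong A\otimes\mathcal{K}$, where $a\oplus e\precsim(a-\varepsilon)_+\oplus0$. Choose $0<\delta<\min(\varepsilon/2,\|e\|)$. By (R1) there is $z$ with
\[
z^*z=(a-\delta)_+\oplus(e-\delta)_+,\qquad zz^*\in H:=\mathrm{Her}\bigl((a-\varepsilon)_+\oplus0\bigr).
\]
We rescale the first part of $z$ so that its source becomes a unit for $H$; the second part will show that source and range differ. Let $f$ be continuous with $f=0$ on $[0,\varepsilon/2]$, $f$ linear on $[\varepsilon/2,\varepsilon]$ and $f=1$ on $[\varepsilon,\infty)$. Let $g(t)=(f(t)/(t-\delta))^{1/2}$ for $t>\varepsilon/2$ and $g(t)=0$ otherwise. Then $g$ is continuous because $\delta<\varepsilon/2$, and $g(t)^2(t-\delta)_+=f(t)$. Put $x=z(g(a)\oplus0)$ and $y=z(0\oplus(e-\delta)_+)$. Then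
\[
x^*x=f(a)\oplus0,\qquad y^*y=0\oplus(e-\delta)_+^3,\qquad x^*y=(g(a)\oplus0)\,z^*z\,(0\oplus(e-\delta)_+)=0 .
\]
So $\|x\|\le1$, and $y\ne0$ because $\delta<\|e\|$. The elements $xx^*$ and $yy^*$ are dominated by multiples of $zz^*$, so they lie in $H$. Since $f(a)(a-\varepsilon)_+=(a-\varepsilon)_+$, we have $(x^*x)h=h$ for all $h\in H$. Taking $h=xx^*$ gives $(x^*x)(xx^*)=xx^*$. Taking $h=yy^*$ gives $(y-x^*xy)(y-x^*xy)^*=0$, that is, $x^*xy=y$. As $xx^*y=0\ne y$, we conclude that $x^*x\ne xx^*$.
\end{proof}

A scaling element becomes an isometry once a unit is available. For instance, on $\ell^2(\{0,1,2,\dots\})$ let $x\xi_0=\frac12\xi_1$ and $x\xi_n=\xi_{n+1}$ for $n\ge1$. Then $x^*x=\mathrm{diag}(\frac14,1,1,\dots)$ and $xx^*=\mathrm{diag}(0,\frac14,1,\dots)$, so $x$ is a scaling element and not a partial isometry. The operator $v=x+(1-x^*x)^{1/2}$ sends $\xi_0$ to $\frac{\sqrt3}{2}\xi_0+\frac12\xi_1$ and $\xi_n$ to $\xi_{n+1}$ for $n\ge1$; it is an isometry, and $\frac12\xi_0-\frac{\sqrt3}{2}\xi_1$ is orthogonal to its range. The same formula works in general.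

\begin{lemma}\label{lem:isom}
Let $C$ be a C*-subalgebra of a C*-algebra $D$ with unit $1$, and let $x\in C$ be a scaling element. Put $a=x^*x$, $b=xx^*$, $s=(1-a)^{1/2}$ and $v=x+s$. Then $ax=x$, $v\in1+C$ is an isometry, and
\[
q:=1-vv^*=a-b-xs-sx^*
\]
is a nonzero projection in $C$.
\end{lemma}

\begin{proof}
The function $(1-t)^{1/2}-1$ vanishes at $0$, so $s\in1+C$ and $v\in1+C$. From $(1-a)b=0$ we get $(1-a)xx^*(1-a)=0$, hence $(1-a)x=0$. Then $(sx)^*(sx)=x^*(1-a)x=0$, so $sx=0$ and $x^*s=0$. Thus $v^*v=a+s^2=1$, and $q$ is a projection. Expanding $vv^*=b+xs+sx^*+1-a$ gives the formula for $q$, and each term lies in $C$.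

Suppose that $q=0$, that is, $vv^*=1$. We show that $s$ is a projection with $xs=0$; then the formula for $q$ gives $a=b$, a contradiction. Since $v^*s=x^*s+s^2=s^2$, we have $s=vv^*s=vs^2$. Hence $s^2=s^*s=s^2v^*vs^2=s^4$, so $s^2$ is a projection and its positive square root $s$ equals $s^2$. Then $s=vs^2=vs=xs+s^2=xs+s$, so $xs=0$ and $sx^*=0$.
\end{proof}

For $C=A\otimes\mathcal{K}$ this isometry lives in a unitization of the stabilization, while stable finiteness concerns the stabilization of the unitization. Cutting down to a large matrix corner bridges the two.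

\begin{lemma}\label{lem:matrix}
Suppose that $A\otimes\mathcal{K}$ contains a scaling element, and let $E$ be a unital C*-algebra containing $A$ as a C*-subalgebra. Then some $M_n(E)$ contains a non-unitary isometry. In particular, $E\otimes\mathcal{K}$ contains an infinite projection.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:isom} with $C=A\otimes\mathcal{K}$ and $D$ the unitization of $E\otimes\mathcal{K}$. This gives a non-unitary isometry $v=1+c$ with $c\in E\otimes\mathcal{K}$. Put $c_n=1_nc1_n$ and $v_n=1_n+c_n\in M_n(E)$. Then $v_n+(1-1_n)=1+c_n\to v$, so $v_n^*v_n+(1-1_n)\to v^*v=1$ and $\|v_n^*v_n-1_n\|\to0$. For large $n$ the element $u_n=v_n(v_n^*v_n)^{-1/2}$ is an isometry in $M_n(E)$, and $\|u_n-v_n\|\to0$, so $u_n+(1-1_n)\to v$. Take $n$ with $\|u_n+(1-1_n)-v\|<1$. If $u_n$ were unitary in $M_n(E)$, then $u_n+(1-1_n)$ would be unitary in $D$, so $v$ would be invertible; an invertible isometry is unitary. Hence $u_n$ is not unitary, and $1_n=u_n^*u_n$ is equivalent to its proper subprojection $u_nu_n^*$.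
\end{proof}

\begin{corollary}\label{cor:F}
If $A$ is stably finite, then $\mathrm{Cu}(A)$ satisfies \textup{(F)}. The semigroup $\mathrm{Cu}(\mathcal{Q}_\omega)$ satisfies \textup{(F)}.
\end{corollary}

\begin{proof}
If (F) fails in $\mathrm{Cu}(A)$, Lemmas~\ref{lem:FtoScaling} and~\ref{lem:matrix} with $E=\tilde{A}$ give an infinite projection in $\tilde{A}\otimes\mathcal{K}$. If (F) failed in $\mathrm{Cu}(\mathcal{Q}_\omega)$, the same lemmas with $E=A=\mathcal{Q}_\omega$ would give a non-unitary isometry in some $M_n(\mathcal{Q}_\omega)$, contrary to Lemma~\ref{lem:isometry}.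
\end{proof}

\begin{corollary}\label{cor:MF}
Every MF algebra is stably finite.
\end{corollary}

\begin{proof}
By Corollary~\ref{cor:F} and Lemma~\ref{lem:proj}, $(\mathcal{Q}_\omega\oplus\mathbb{C})\otimes\mathcal{K}$ has no infinite projection. Let $\pi\colon A\to\mathcal{Q}_\omega$ be an injective $*$-homomorphism, and let $A+\mathbb{C}1$ be $A$ with a new unit adjoined; it contains $\tilde{A}$ under either convention. The map $y+\lambda1\mapsto(\pi(y)+\lambda1,\lambda)$ is an injective $*$-homomorphism $A+\mathbb{C}1\to\mathcal{Q}_\omega\oplus\mathbb{C}$, and injective $*$-homomorphisms send infinite projections to infinite projections.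
\end{proof}

It remains to reverse Lemma~\ref{lem:FtoScaling}. The isometry $v$ moves $a$ to an equivalent element orthogonal to the defect projection $q$, and the point is that both stay inside $\mathrm{Her}(a)$.

\begin{lemma}\label{lem:ScalingToF}
If $A\otimes\mathcal{K}$ contains a scaling element, then \textup{(F)} fails in $\mathrm{Cu}(A)$.
\end{lemma}

\begin{proof}
Let $C=A\otimes\mathcal{K}$, $D=C+\mathbb{C}1$, and let $x,a,b,s,v,q$ be as in Lemma~\ref{lem:isom}.

\emph{$[a]$ is compact.} From $ab=b$ we get $h(a)b=h(1)b$ for polynomials $h$ and then for all continuous $h$. So $(a-\frac12)_+b=\frac12b$, and $b=4(a-\frac12)_+b(a-\frac12)_+\in\mathrm{Her}((a-\frac12)_+)$. Therefore $[a]=[b]\le[(a-\frac12)_+]\ll[a]$.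

\emph{$vav^*$ and $q$ lie in $\mathrm{Her}(a)$.} Let $e_n=a(a+\frac1n)^{-1}$ and $L=\{y\in C:e_ny\to y\}$. Then $L$ is a subspace with $LD\subseteq L$, and $a\in L$ because $\|a-e_na\|\le\frac1n$. A self-adjoint $y\in L$ lies in $\mathrm{Her}(a)$, since $y=\lim_ne_nye_n$ and $e_nye_n\in aCa$. From $x=ax$ and $sa=as$ we get $va=a(xa+s)\in L$, so $vav^*\in L$. Next, $a$, $b=ab$ and $xs=axs$ lie in $L$. Finally,
\[
\|(1-e_n)x^*\|^2=\|(1-e_n)a(1-e_n)\|\le\sup_{t\ge0}\frac{t}{(nt+1)^2}=\frac1{4n},
\]
and $s$ commutes with $e_n$, so $e_nsx^*=se_nx^*\to sx^*$ and $sx^*\in L$. Hence $q\in L$. Both $vav^*$ and $q$ are self-adjoint.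

\emph{Absorption.} We have $qv=v-vv^*v=0$, so $q\cdot vav^*=0$. With $y=va^{1/2}\in C$ we have $yy^*=vav^*$ and $y^*y=a$, so $[vav^*]=[a]$. Thus $[a]+[q]=[vav^*+q]\le[a]$, with $[a]$ compact and $[q]\ne0$.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The semigroup $\mathrm{Cu}(A)$ is countably based by Lemma~\ref{lem:base}(a) and satisfies (F) by Corollary~\ref{cor:F}. Apply Theorem~\ref{thm:construct}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(i) Sufficiency of (F) is Theorem~\ref{thm:construct}. Conversely, let $\varphi\colon S\to\mathrm{Cu}(\mathcal{Q}_\omega)$ be a faithful $\mathrm{Cu}$-morphism, and let $x\ll x$ and $x+e\le x$. Then $\varphi(x)\ll\varphi(x)$ and $\varphi(x)+\varphi(e)\le\varphi(x)$. By Corollary~\ref{cor:F}, $\varphi(e)=0$, so $e=0$.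

(ii) Conditions (1) and (2) are equivalent by (i) and Lemma~\ref{lem:base}(a). Conditions (2) and (3) are equivalent by Lemmas~\ref{lem:FtoScaling} and~\ref{lem:ScalingToF}.

(iii) If $A$ is stably finite, (F) holds by Corollary~\ref{cor:F}. If (F) holds, then $A\otimes\mathcal{K}$ has no infinite projection by Lemma~\ref{lem:proj}(a), and $A$ is stably finite by Lemma~\ref{lem:proj}(b).

For the normalization we rerun the proof of Theorem~\ref{thm:construct} for $S=\mathrm{Cu}(A)$ with a different scaling. Let $e=[1_A]$, which is compact and is nonzero because $A\ne0$. We want the unknown attached to $(e,e)$ to equal $1$ for every $N$, and we must then keep the other sequences $t_i$ bounded. This requires each $u_i$ to lie below a finite multiple of $e$. So we discard from $B$ all elements that are not way below some element of $S$; condition (B) still holds, because the element $b$ in (B) satisfies $b\ll y$. Now for $i\in I$ there is $y$ with $u_i\ll y\le\sup_nne$, by Lemma~\ref{lem:base}(b), so $u_i\le n_ie$ for some integer $n_i\ge1$. By Lemma~\ref{lem:extend}, $\epsilon:=(e,e)\in I$,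 and $(\delta_i,n_i\delta_\epsilon)$ is a relation because $u_i\le n_i\ell_\epsilon$.

In Lemma~\ref{lem:realize} choose all $F_N$ to contain $\epsilon$, and let $\mathcal{R}_N$ also contain the relations $(\delta_i,n_i\delta_\epsilon)$ for $i\in F_N$. Lemma~\ref{lem:farkas} gives a positive solution $t^{(N)}$ of $(F_N,\mathcal{R}_N)$. Since $u_\epsilon=e\ne0$, we have $t^{(N)}_\epsilon>0$, and we scale so that $t^{(N)}_\epsilon=1$. Then $0\le t_i^{(N)}\le n_i$ for all $N$, so Lemma~\ref{lem:realize} applies, and $c_\epsilon=\langle(1,1,\dots)\rangle=[1_{\mathcal{Q}_\omega}]$ by Lemma~\ref{lem:seq}. The faithful morphism of Lemma~\ref{lem:extend} satisfies $\varphi(e)=c_\epsilon=[1_{\mathcal{Q}_\omega}]$.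

(iv) If $A$ is stably finite, then $\tilde{A}\otimes\mathcal{K}$ has no infinite projection, so the separable unital algebra $\tilde{A}$ is stably finite by Lemma~\ref{lem:proj}(b), and Theorem~\ref{thm:main} applies to $\tilde{A}$. Conversely, a faithful $\mathrm{Cu}$-morphism on $\mathrm{Cu}(\tilde{A})$ gives (F) for $\mathrm{Cu}(\tilde{A})$ by (i), and then $\tilde{A}\otimes\mathcal{K}$ has no infinite projection by Lemma~\ref{lem:proj}(a).
\end{proof}

\section{An ideal of the Toeplitz algebra}\label{sec:toeplitz}

For non-unital $A$, an infinite projection in $\tilde{A}\otimes\mathcal{K}$ may use the adjoined unit in a way that leaves no scaling element in $A\otimes\mathcal{K}$. Let $\mathcal{T}$ be the Toeplitz algebra, generated by the unilateral shift $v$. It is separable and contains $\mathcal{K}$, and $\mathcal{T}/\mathcal{K}\cong C(\mathbb{T})$. Let $\mathcal{T}_0$ be the kernel of the composition $\mathcal{T}\to C(\mathbb{T})\to\mathbb{C}$, where the second map is evaluation at $1$. Then $\mathcal{K}\subseteq\mathcal{T}_0$ and $\mathcal{T}_0/\mathcal{K}\cong C_0(\mathbb{T}\setminus\{1\})$.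 The algebra $\mathcal{T}_0$ is not unital, since a unit would act as a unit on $\mathcal{K}$ and so equal $1\notin\mathcal{T}_0$; hence its unitization is $\mathcal{T}_0+\mathbb{C}1=\mathcal{T}$.

\begin{proposition}\label{prop:toeplitz}
There is a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(\mathcal{T}_0)\to\mathrm{Cu}(\mathcal{Q}_\omega)$, but $\mathcal{T}_0$ is neither stably finite nor MF.
\end{proposition}

\begin{proof}
The projection $1=v^*v\in\mathcal{T}$ is equivalent to $vv^*\ne1$, so it is infinite and $\mathcal{T}_0$ is not stably finite. By Corollary~\ref{cor:MF} it is not MF. By Theorem~\ref{thm:char}(ii) it remains to show that $\mathcal{T}_0\otimes\mathcal{K}$ has no scaling element.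

\emph{Compact operators.} Let $x\in\mathcal{K}$ be a contraction with $ab=b$, where $a=x^*x$ and $b=xx^*$. We claim that $a$ is a projection and $a=b$. We have $\operatorname{ran}b\subseteq\ker(1-a)\subseteq\operatorname{ran}a$, and $\ker(1-a)$ is finite dimensional because $a$ is compact. So $b$ has finite rank, and $\operatorname{rank}a=\operatorname{rank}x=\operatorname{rank}b$. The three subspaces therefore coincide. Since $a$ is the identity on its range, $a^2=a$. Then $(x-xa)^*(x-xa)=(1-a)a(1-a)=0$, so $x=xa$ and $b^2=xax^*=b$. Thus $a$ and $b$ are projections with the same range, and $a=b$.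

\emph{The quotient.} Let $x\in\mathcal{T}_0\otimes\mathcal{K}$ be a contraction with $(x^*x)(xx^*)=xx^*$, and let $\bar{x}$ be its image in $(\mathcal{T}_0\otimes\mathcal{K})/(\mathcal{K}\otimes\mathcal{K})\cong C_0(\mathbb{T}\setminus\{1\},\mathcal{K})$. By the claim, $\bar{x}(\zeta)^*\bar{x}(\zeta)$ is a projection for each $\zeta$. So $\zeta\mapsto\|\bar{x}(\zeta)\|$ is continuous with values in $\{0,1\}$. It is constant because $\mathbb{T}\setminus\{1\}$ is connected, and the constant is $0$ because the function vanishes at infinity and the space is not compact. Hence $x\in\mathcal{K}\otimes\mathcal{K}\cong\mathcal{K}$, and the claim gives $x^*x=xx^*$. So $x$ is not a scaling element.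
\end{proof}

Thus a faithful $\mathrm{Cu}$-morphism $\mathrm{Cu}(A)\to\mathrm{Cu}(\mathcal{Q}_\omega)$ does not imply that $A$ is MF, and the hypothesis that $A$ is unital cannot be removed from Theorem~\ref{thm:char}(iii). The shift $v$ is a scaling element of $\mathcal{T}$, so $\mathrm{Cu}(\mathcal{T})$ fails (F) by Lemma~\ref{lem:ScalingToF}, in agreement with Theorem~\ref{thm:char}(iv): it is the semigroup of the unitization that detects stable finiteness.

\begin{thebibliography}{9}

\bibitem{CEI} Coward, Elliott and Ivanescu, 2008.

\bibitem{Rordam} R{\o}rdam, 1992.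

\bibitem{Schafhauser} Christopher Schafhauser, \emph{MF traces and the Cuntz semigroup}, arXiv:1705.06555 (2017).

\bibitem{Schrijver} Schrijver, \emph{Theory of Linear and Integer Programming}, Ch.~7.

\end{thebibliography}
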